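\title{A uniquely remotal set whose closure is not uniquely remotal}

\begin{abstract}
A bounded subset of a normed space is uniquely remotal if every point of the space has exactly one farthest point in it. We show that the closure of a uniquely remotal set need not be uniquely remotal, although in strictly convex spaces it always is. The counterexample rests on a $1$-separated uniquely remotal set with more than one point. We build this set together with its space: the farthest-distance function is prescribed first, and a transfinite recursion adds one dimension and one farthest point at a time.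
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,\|\cdot\|)$ be a real normed space and let $A\subseteq X$ be nonempty and bounded. For $x\in X$ put
\[
D(x,A)=\sup_{a\in A}\|x-a\|,\qquad F(x,A)=\{a\in A:\ \|x-a\|=D(x,A)\}.
\]
Thus $D(x,A)$ is the radius of the smallest closed ball with center $x$ that contains $A$, and $F(x,A)$, the set of \emph{farthest points}, is the set where $A$ touches the boundary of that ball. As a supremum of convex $1$-Lipschitz functions, $D(\cdot,A)$ is convex and $1$-Lipschitz. The set $A$ is \emph{remotal} if $F(x,A)\neq\emptyset$ for every $x\in X$, and \emph{uniquely remotal} if $F(x,A)$ is a singleton for every $x\in X$. The following problem comes from the paper of Sain, Paul and Ray \cite{SPR}.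

\begin{quote}
\emph{Is it true, for every normed space $X$ and every uniquely remotal set $A\subseteq X$, that the closure $\overline A$ is uniquely remotal?}
\end{quote}

Passing to the closure does not change the supremum, so $D(x,\overline A)=D(x,A)$ and $F(x,A)=F(x,\overline A)\cap A$. Hence $\overline A$ is remotal, and the question is whether a limit point of $A$ can tie with the farthest point that $x$ already has.

The simplest cases suggest that it cannot, because in them a uniquely remotal set is a single point. Let $A\subset\mathbb R$ be uniquely remotal with infimum $\alpha$ and supremum $\beta$, and suppose $\alpha<\beta$. Points to the left of the midpoint of $[\alpha,\beta]$ force $\beta\in A$, points to the right force $\alpha\in A$, and then the midpoint has two farthest points; so $\alpha=\beta$. Next let $A$ be a finite uniquely remotal set in any normed space. The closed sets $\{x:\|x-a\|=D(x,A)\}$, $a\in A$, are pairwise disjoint and cover the connected space $X$, so one of them is $X$; evaluating at $x=a$ gives $D(a,A)=0$, that is, $A=\{a\}$.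 Moreover, the answer is yes in every strictly convex space (Theorem~\ref{thm:sc} below). A counterexample therefore needs an infinite uniquely remotal set in a space whose spheres contain segments. Such a counterexample exists, and the answer to the question is no.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] There are a normed space $X$, a bounded uniquely remotal set $A\subset X$ that is not a singleton and satisfies $\|a-a'\|\ge1$ for distinct $a,a'\in A$ (so $A$ is closed), and points $p\in X$, $b\in A$ such that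
\[
D(x,A)\ge\|x\|+2\quad(x\in X),\qquad D(p,A)=\|p\|+2=6,\qquad F(p,A)=\{b\}.
\]
\item[(b)] Let $V\neq\{0\}$ be any normed space, let $Z=X\oplus V$ with $\|(x,v)\|=\|x\|+\|v\|$, and let
\[
B=(A\times\{0\})\cup(\{0\}\times\{v\in V:\|v\|<2\}).
\]
Then $B$ is uniquely remotal, but
\[
F((p,0),\overline B)=\{(b,0)\}\cup(\{0\}\times\{v\in V:\|v\|=2\}),
\]
so $\overline B$ is not uniquely remotal.
\end{enumerate}
\end{theorem}

The choice $V=\mathbb R$ already answers the question. We do not claim that $X$ or $Z$ is complete.

Recall that $X$ is \emph{strictly convex} if $\|u\|=\|v\|=r$ and $\|u+v\|=2r$ imply $u=v$.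

\begin{theorem}\label{thm:sc}
Let $A$ be uniquely remotal in a normed space $X$, and write $F(x,A)=\{q(x)\}$.
\begin{enumerate}
\item[(i)] If $a\in F(x,\overline A)$, then $\|s(x-a)+t(x-q(x))\|=(s+t)D(x,A)$ for all $s,t\ge0$. In particular, if $a\ne q(x)$, the whole segment $[x-a,\,x-q(x)]$ lies on the sphere of radius $D(x,A)$ about $0$.
\item[(ii)] If $X$ is strictly convex, then $F(x,\overline A)=F(x,A)$ for all $x$, so $\overline A$ is uniquely remotal.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:sc} and the deduction of Theorem~\ref{thm:main}(b) from (a) are short (Sections~\ref{sec:sc} and~\ref{sec:reduction}). The work lies in Theorem~\ref{thm:main}(a). Section~\ref{sec:config} isolates the properties that the recursion must preserve, Section~\ref{sec:model} carries out one step on the real line by hand, Section~\ref{sec:step} proves the general step, and Section~\ref{sec:iteration} iterates it.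

All spaces are real, and we work in ZFC. The segment with endpoints $x,y$ is $[x,y]$; it is \emph{nondegenerate} if $x\ne y$. The Euclidean norm on $\mathbb R^2$ is $|\cdot|$.

\section{Strictly convex spaces}\label{sec:sc}

If $a$ is farthest from $x$, it stays farthest when $x$ moves directly away from $a$. Applied to a farthest point $a$ in the closure, this produces points $y$ whose unique farthest point in $A$ can be identified.

\begin{proof}[Proof of Theorem~\ref{thm:sc}]
Put $D=D(x,A)=D(x,\overline A)$. Let $s>0$ and $y=x+s(x-a)$, so that $\|y-x\|=sD$. For $c\in\overline A$ we have $\|y-c\|\le sD+\|x-c\|\le(1+s)D$, and $\|y-a\|=(1+s)D$. Hence $D(y,A)=D(y,\overline A)=(1+s)D$. The point $c=q(y)\in A$ satisfies $\|x-c\|\ge\|y-c\|-\|y-x\|=D$, so $c\in F(x,A)$ and $c=q(x)$. Therefore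
\[
\|(x-q(x))+s(x-a)\|=\|y-q(y)\|=(1+s)D\qquad(s>0).
\]
Replacing $s$ by $s/t$ and multiplying by $t$ gives (i) for $s,t>0$; for $s=0$ or $t=0$ the claim is $\|x-q(x)\|=\|x-a\|=D$. The case $s+t=1$ is the statement about the segment.

For (ii), let $a\in F(x,\overline A)$. The vectors $x-a$ and $x-q(x)$ have norm $D$, and by (i) with $s=t=1$ their sum has norm $2D$. Strict convexity gives $a=q(x)$. Since $q(x)\in F(x,\overline A)$, we get $F(x,\overline A)=\{q(x)\}$.
\end{proof}

\section{Reduction to a separated set}\label{sec:reduction}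

A uniquely remotal set can be padded with points that are never farthest: if $C$ is bounded and $\|x-c\|<D(x,A)$ for all $x\in X$ and $c\in C$, then $A\cup C$ has the same farthest distances and the same farthest points as $A$. In the closure of $C$ the strict inequality may degenerate to an equality at some point. By Theorem~\ref{thm:sc}(i) this requires a segment on a sphere, and the sum norm of $Z=X\oplus V$ supplies such segments. The bound $D(x,A)\ge\|x\|+2$ makes the open ball of radius $2$ in $V$ an admissible padding, and the equality at $p$ makes its boundary tie with $b$.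

\begin{proof}[Proof of Theorem~\ref{thm:main}(b) from (a)]
Write $D(x)=D(x,A)$ and $F(x,A)=\{q(x)\}$. Let $(x,w)\in Z$. For $a\in A$,
\[
\|(x,w)-(a,0)\|=\|x-a\|+\|w\|\le D(x)+\|w\|,
\]
with equality if and only if $a=q(x)$. For $\|v\|<2$,
\[
\|(x,w)-(0,v)\|\le\|x\|+\|w\|+\|v\|<\|x\|+2+\|w\|\le D(x)+\|w\|.
\]
So $D((x,w),B)=D(x)+\|w\|$ and $F((x,w),B)=\{(q(x),0)\}$, and $B$ is uniquely remotal.

Since $A$ is closed, $\overline B=(A\times\{0\})\cup(\{0\}\times\{v:\|v\|\le2\})$. At $(p,0)$ the farthest distance is $D(p)=6$, and in $A\times\{0\}$ it is attained only at $(b,0)$. A point $(0,v)$ with $\|v\|\le2$ is at distance $\|p\|+\|v\|=4+\|v\|$ from $(p,0)$, which equals $6$ exactly when $\|v\|=2$. As $V\neq\{0\}$, such $v$ exist, and $v$, $-v$ give two different farthest points.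
\end{proof}

\section{Two facts about convex functions}\label{sec:convex}

\begin{lemma}\label{lem:flat}
\begin{enumerate}
\item[(i)] A convex function $k\le0$ on a segment that vanishes at an interior point of the segment vanishes identically.
\item[(ii)] If $h$ is convex on $[x,y]$ and $h(\lambda x+(1-\lambda)y)=\lambda h(x)+(1-\lambda)h(y)$ for one $\lambda\in(0,1)$, then $h$ is affine on $[x,y]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $k(u_0)=0$ with $u_0$ interior, and suppose $k(u)<0$. Then $u_0=\beta u+(1-\beta)e$ for an endpoint $e$ and some $\beta\in(0,1)$, so $k(u_0)\le\beta k(u)+(1-\beta)k(e)<0$, a contradiction. (ii) Apply (i) to $h$ minus the affine function on $[x,y]$ that agrees with $h$ at $x$ and $y$.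
\end{proof}

Let $h:X\to\mathbb R$, $z\in X$ and $\sigma\ge0$. We say that $h$ \emph{descends from $z$ at rate at most $\sigma$ on $X$} if
\[
h(w)\ge h(z)-\sigma\|w-z\|\qquad\text{for all }w\in X.
\]
A $\sigma$-Lipschitz function descends from every point at rate at most $\sigma$.

\begin{lemma}\label{lem:support}
Let $h$ be a continuous convex function on a normed space $X$ that descends from $z$ at rate at most $\sigma$. Then there is $f\in X^*$ with $\|f\|\le\sigma$ and $h(x)\ge h(z)+f(x-z)$ for all $x\in X$.
\end{lemma}

\begin{proof}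
We use the Hahn--Banach separation theorem: two disjoint nonempty convex sets in a normed space, one of them open, are separated by a nonzero continuous linear functional. Let $u(y)=h(z)-\sigma\|y-z\|$, a concave function with $u\le h$. In $X\times\mathbb R$ the open convex set $\{(x,r):r>h(x)\}$ and the convex set $\{(y,s):s\le u(y)\}$ are disjoint. So there are $(\varphi,\beta)\neq0$ in $X^*\times\mathbb R$ and $\gamma\in\mathbb R$ with $\varphi(x)+\beta r\ge\gamma\ge\varphi(y)+\beta s$ whenever $r>h(x)$ and $s\le u(y)$. Letting $r\to\infty$ gives $\beta\ge0$. If $\beta=0$, then $\varphi\ge\gamma$ on $X$, so $\varphi=0$, which is excluded. So $\beta>0$, and $\ell=(\gamma-\varphi)/\beta$ satisfies $u\le\ell\le h$. Since $u(z)=h(z)$, we have $\ell(x)=h(z)+f(x-z)$ with $f=-\varphi/\beta$, and $\ell\ge u$ reads $f\ge-\sigma\|\cdot\|$, that is, $\|f\|\le\sigma$.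
\end{proof}

\section{Configurations}\label{sec:config}

To prove Theorem~\ref{thm:main}(a) we reverse the usual order. We do not start from $A$ and compute its farthest distance. We fix a function $D$ that bounds all distances to $A$ from above, and we enlarge the space and the set, extending $D$, until the bound is attained exactly once at every point.

\begin{definition}\label{def:config}
Let $X$ be a normed space, $\emptyset\neq A\subset X$ and $D:X\to\mathbb R$. A point $x\in X$ is \emph{settled} (by $a$) if $\|x-a\|=D(x)$ for some $a\in A$. Let $S$ be the set of settled points and $U=X\setminus S$. The triple $\mathfrak c=(X,A,D)$ is a \emph{configuration} if the following hold.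
\begin{enumerate}
\item[(C1)] $D$ is convex and $1$-Lipschitz, and $D(x)\ge\|x\|+2$, $D(x)\ge5$ for all $x\in X$.
\item[(C2)] $\|x-a\|\le D(x)$ for all $x\in X$, $a\in A$, and for each $x$ equality holds for at most one $a\in A$.
\item[(C3)] If $x\ne y$ and $D$ is affine on $[x,y]$, then $x,y\in S$ and $|D(x)-D(y)|=\|x-y\|$.
\item[(C4)] For each $z\in U$ there is $\sigma\in[0,1)$ such that $D$ descends from $z$ at rate at most $\sigma$ on $X$.
\item[(C5)] $\|a-a'\|\ge1$ for distinct $a,a'\in A$.
\end{enumerate}
A configuration $\mathfrak c'=(X',A',D')$ \emph{extends} $\mathfrak c$ if $X$ is a normed subspace of $X'$, $A\subset A'$, $D'|_X=D$, and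
\begin{enumerate}
\item[(Ext)] whenever $z\in X$, $\sigma\in[0,1]$ and $D$ descends from $z$ at rate at most $\sigma$ on $X$, the function $D'$ descends from $z$ at rate at most $\sigma$ on $X'$.
\end{enumerate}
\end{definition}

Extension is reflexive and transitive. Settled points stay settled, $S\subset S'$, because an equality $\|x-a\|=D(x)$ persists in $\mathfrak c'$. By (C2) at $x=0$, every $a\in A$ has $\|a\|\le D(0)$.

Conditions (C1), (C2) and (C5) describe the goal: once $U$ is empty, $D=D(\cdot,A)$ and $A$ is uniquely remotal. The bound $D\ge\|\cdot\|+2$ is the one needed in Section~\ref{sec:reduction}. The bound $D\ge5$ rules out a singleton and leaves room near the origin, where $\|\cdot\|+2$ is small.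

Conditions (C3) and (C4) keep it possible to settle the remaining points. Suppose that $D$ is affine on $[x,y]$, that $z$ is an interior point of this segment, and that a new point $a_*$ satisfies $\|\cdot-a_*\|\le D$ with equality at $z$. Lemma~\ref{lem:flat}(i), applied to $\|\cdot-a_*\|-D$, shows that $a_*$ settles all of $[x,y]$. If $x$ was already settled by an old point, uniqueness is lost. So (C3) allows affine segments only inside $S$. They cannot be forbidden altogether: if $a$ settles $x$ and $s\ge0$, then
\[
(1+s)D(x)=\|x+s(x-a)-a\|\le D(x+s(x-a))\le D(x)+s\|x-a\|=(1+s)D(x),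
\]
so $D$ is affine with slope $1$ on the ray that leaves $x$ in the direction away from $a$. The second clause of (C3) excludes all other slopes; Section~\ref{sec:model} shows why it is needed for the first clause to survive a step. By Lemma~\ref{lem:support}, condition (C4) provides at each unsettled point an affine minorant of $D$ whose linear part has norm less than $1$. The slack $1-\sigma$ pays for every strict inequality in the extension step. Finally, (Ext) is what carries (C4) through limit stages: without it, the best rate at a point that waits to be settled could increase to $1$ along a chain.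

\begin{lemma}\label{lem:chain}
Let $\mathfrak c_\alpha=(X_\alpha,A_\alpha,D_\alpha)$ be a nonempty family of configurations such that of any two members one extends the other. Then $X=\bigcup X_\alpha$ (with the common vector operations and norm), $A=\bigcup A_\alpha$, $D=\bigcup D_\alpha$ form a configuration that extends every $\mathfrak c_\alpha$.
\end{lemma}

\begin{proof}
Finitely many points of $X$ and finitely many elements of $A$ always lie in one member of the family. This gives the normed space structure and (C1), (C2), (C5), each of which involves finitely many points at a time. A segment $[x,y]$ lies in some $X_\alpha$, where (C3) applies, and $S_\alpha\subset S$; this gives (C3). For (Ext) over $\mathfrak c_\alpha$, a given $w\in X$ lies in some $X_\beta$ with $\mathfrak c_\beta$ extending $\mathfrak c_\alpha$, and (Ext) for this pair gives the inequality at $w$. For (C4), let $z\in U$ and choose $\alpha$ with $z\in X_\alpha$. As $S_\alpha\subset S$, we have $z\in U_\alpha$, and the $\sigma<1$ from (C4) for $\mathfrak c_\alpha$ works on $X$ by (Ext).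
\end{proof}

The recursion starts from a configuration that already contains the points $p=4$ and $b=-2$ of Theorem~\ref{thm:main}. On $[4,\infty)$ the function is the distance $x+2$ to $b$; to the left of $4$ it is bent upward to be strictly convex.

\begin{lemma}\label{lem:initial}
Let $X_0=\mathbb R$, $A_0=\{-2\}$, and
\[
D_0(x)=x+2\quad(x\ge4),\qquad D_0(x)=x+2\sqrt{1+(4-x)^2}\quad(x\le4).
\]
Then $(X_0,A_0,D_0)$ is a configuration with $S=[4,\infty)$, and $D_0(4)=6=|4|+2$.
\end{lemma}

\begin{proof}
For $x<4$ put $y=4-x>0$. Then $D_0'(x)=1-2y/\sqrt{1+y^2}$ lies in $(-1,1)$, is strictly increasing in $x$, and tends to $1$ as $x\to4$. So $D_0$ is convex and $1$-Lipschitz on $\mathbb R$ and strictly convex on $(-\infty,4]$.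

(C1) We have $D_0(x)\ge x+2$ everywhere, with equality exactly for $x\ge4$. For $x<0$, $D_0(x)\ge x+2(4-x)=8-x\ge|x|+2$. For $x\ge4$, $D_0\ge6$. For $x<4$, the Cauchy--Schwarz inequality $\sqrt3+y\le2\sqrt{1+y^2}$ gives $D_0(x)=4-y+2\sqrt{1+y^2}\ge4+\sqrt3>5$.

(C2) For $x\ge-2$, $|x+2|=x+2\le D_0(x)$ with equality exactly for $x\ge4$. For $x<-2$, $|x+2|=-x-2<8-x\le D_0(x)$. So $S=[4,\infty)$.

(C3) A nondegenerate segment containing a point less than $4$ contains a nondegenerate subsegment on which $D_0$ is strictly convex. So every nondegenerate segment on which $D_0$ is affine lies in $[4,\infty)=S$, where the slope is $1$.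

(C4) For $z<4$, convexity gives $D_0(w)\ge D_0(z)+D_0'(z)(w-z)$, so $\sigma=|D_0'(z)|<1$ works. Condition (C5) is void.
\end{proof}

\section{A model: settling one point of the line}\label{sec:model}

This section is not used in the proof; it shows where the objects of Section~\ref{sec:step} come from. Take $X=\mathbb R$, $A=\{0\}$ and $D(x)=2+\sqrt{9+x^2}$. The function $D$ is strictly convex with $|D'|<1$, $D\ge5$ and $D(x)>|x|+2$, so this is a configuration in which no point is settled. We want to settle $z=0$.

No point $a$ of the line will do: if $|x-a|\le D(x)$ for all $x$, then $r+|a|\le2+\sqrt{9+r^2}$ for all $r\ge0$, so $|a|\le2<D(0)$. We pass to the plane $Y=\mathbb R\times\mathbb R$, with $X$ as the axis $t=0$, and put the new point at $a_*=(0,-1)$.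

\subsection*{The norm}
Since $(x,0)-a_*=(x,1)$, the distance from $x$ to $a_*$ is the norm of $(x,1)$, which we are free to prescribe. We want it to touch $D$ at $0$ only. Let $g(x)=4+\sqrt{1+x^2/4}$. Then $g(0)=5=D(0)$, and $g(x)<D(x)$ for $x\neq0$: with $u=\sqrt{1+x^2/4}>1$ the inequality $2+u<\sqrt{9+x^2}=\sqrt{5+4u^2}$ is equivalent to $(3u-1)(u-1)>0$. The norm
\[
N(x,t)=4|t|+\sqrt{t^2+x^2/4}
\]
has $N(x,1)=g(x)$ and $N(x,0)=|x|/2$. To recover the norm of $X$ on the axis, set $M(x,t)=\sqrt{x^2+t^2}$ and $\|\cdot\|_Y=\max(M,N)$. Then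
\[
\|(x,0)-a_*\|_Y=\max\big(\sqrt{x^2+1},\,g(x)\big)\le D(x),
\]
with equality only at $x=0$. So $a_*$ settles $0$ and no other point of $X$.

The norm $N$ has a description that does not depend on the symmetry of $g$. The tangent line of $g$ at $w$ is $\varphi x+c$ with slope $\varphi=w/(4\sqrt{1+w^2/4})\in(-\frac12,\frac12)$ and intercept $c=4+1/\sqrt{1+w^2/4}\in(4,5]$. Each tangent line defines a functional $\Phi(x,t)=\varphi x+ct$, and $\sup_\Phi\Phi(x,t)=t\,g(x/t)=N(x,t)$ for $t>0$. Since $N$ is even and continuous, $|\Phi|\le N$ everywhere, and $N=\sup_\Phi|\Phi|$.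

\subsection*{The function}
It remains to extend $D$ to a function $D_Y$ on the plane that dominates $\|v-a_*\|_Y$ and $\|v\|_Y+2$ (in general also the distances to all old points) and satisfies (C3) and (C4). The norm is a supremum of three kinds of terms, $M$, $+\Phi$ and $-\Phi$, and each needs its own bound.

For $M$ we use, with a constant $0<m<5$,
\[
\Psi_m(x,t)=m+\sqrt{(D(x)-m)^2+t^2}.
\]
This equals $D$ on the axis and is at most $D(x)+|t|$. For $m=2$ it dominates $M+2$, whereas $\sqrt{D(x)^2+t^2}$ fails to do so for large $|t|$. For $+\Phi$ we use $E(v)=\sup_\Phi\Phi(v-a_*)=\sup_\Phi(\Phi(v)+c)$, which dominates $\Phi(v)+2$ because the intercepts exceed $2$. For $-\Phi$ we use $Q(v)=\sup_\Phi(\kappa-\Phi(v))$ with $\kappa=\frac52$; for $t\le0$ this is $\frac52+N$. The term $Q$ cannot be dropped, since $\|(0,t)\|_Y=5|t|$ outgrows $\Psi_m(0,t)\le5+|t|$ below the axis. Three traps determine the final form of the construction.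

\emph{The function $g$ must be curved.} The constant $g\equiv5$ also touches $D$ at $0$ only. It gives $E(x,t)=5(t+1)$, which near $(0,1)$ exceeds the other two terms, so $D_Y$ would be constant on a short horizontal segment. These points are settled by $a_*$, but the second clause of (C3) fails. One step later, the function $\Psi_m$ built from $D_Y$ would be constant on the translates of that segment in the next dimension, at points that no old point settles.

\emph{One value of $m$ is not enough.} For the configuration of Lemma~\ref{lem:initial}, $\Psi_2(x,t)=2+\sqrt{x^2+t^2}$ for $x\ge4$, which is affine along every line through the origin. The function $\Psi_3$ is affine there along the lines through $(1,0)$ instead, and the two families share only the axis. We therefore use the average of $\Psi_2$ and $\Psi_3$.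

\emph{The plain maximum with $Q$ fails.} On the half-line $x=0$, $t\le-1$ we have $E\le0$ and $\Psi_m\le5+|t|<\frac52+5|t|=Q$. So the maximum of the three terms equals $\frac52+\|v\|_Y$ there. It is affine and descends toward the origin at rate exactly $1$, while the distances $5|t|$ to $0$ and $5|t|-5$ to $a_*$ are strictly smaller. Both (C3) and (C4) fail. We therefore merge $Q$ with the average of $\Psi_2$ and $\Psi_3$ by a smooth maximum that always gives the latter a positive weight. With $E$ the plain maximum is wanted: where $E$ wins, $D_Y$ is the distance to $a_*$ and the point is settled.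

\section{The extension step}\label{sec:step}

\begin{proposition}\label{prop:step}
Let $\mathfrak c=(X,A,D)$ be a configuration and $z\in U$. Let $Y=X\times\mathbb R$ as a vector space, with $X$ identified with $X\times\{0\}$, and let $a_*=(0,-1)$. There are a norm on $Y$ and a function $D_Y$ such that $\mathfrak c'=(Y,A\cup\{a_*\},D_Y)$ is a configuration that extends $\mathfrak c$ and in which $z$ is settled.
\end{proposition}

The proof occupies this section. Throughout, $a$ denotes an old point, $a\in A$, and $S'$, $U'$ refer to $\mathfrak c'$. We begin with the estimate that converts the slack in the norm of a functional into an additive margin.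

\begin{lemma}\label{lem:margin}
Let $\varepsilon\in[0,1]$ and $\psi\in X^*$ with $\|\psi\|\le1-\varepsilon$. For $x\in X$ and $a\in A$,
\[
D(x)+\psi(x)\ge2+3\varepsilon,\qquad D(x)+\psi(x-a)\ge5\varepsilon .
\]
\end{lemma}

\begin{proof}
If $\|x\|\ge3$, then $D(x)+\psi(x)\ge\|x\|+2-(1-\varepsilon)\|x\|\ge2+3\varepsilon$. If $\|x\|<3$, then $D(x)+\psi(x)\ge5-3(1-\varepsilon)=2+3\varepsilon$. By (C2), $D(x)+\psi(x-a)\ge D(x)-(1-\varepsilon)D(x)\ge5\varepsilon$.
\end{proof}

\subsection{The distance to the new point}\label{sub:g}

Take $\sigma\in[0,1)$ from (C4) at $z$ and put $\tau=(1-\sigma)/2\in(0,\frac12]$. Lemma~\ref{lem:support} gives $f\in X^*$ with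
\[
\|f\|\le1-2\tau,\qquad \ell(x):=D(z)+f(x-z)\le D(x)\quad(x\in X).
\]
The excess $d=D-\ell\ge0$ is convex and $2$-Lipschitz, and $d(z)=0$. It vanishes only at $z$: if $d(x)=0$ with $x\neq z$, then $d=0$ on $[z,x]$ by convexity, so $D$ is affine on $[z,x]$ and (C3) gives $z\in S$, a contradiction.

We need a function $g$ that touches $D$ only at $z$, is curved, and stays so close to $\ell$ that its tangents inherit the slack of $f$. The only curvature available on a general space $X$ is that of $D$ itself, so we add to $\ell$ a small strictly convex function of $d$. Put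
\[
\theta=\frac{\tau}{4D(0)},\qquad\chi(r)=\theta\big(\sqrt{1+r^2}-1\big),\qquad g=\ell+\chi\circ d .
\]
On $[0,\infty)$ the function $\chi$ is strictly increasing, strictly convex and $\theta$-Lipschitz, and $\theta(r-1)\le\chi(r)\le\theta r$. So $\chi\circ d$ is convex and $2\theta$-Lipschitz, $g$ is convex and Lipschitz, and
\begin{equation}\label{eq:gsandwich}
(1-\theta)\ell+\theta(D-1)\le g\le(1-\theta)\ell+\theta D .
\end{equation}
Since $\theta<1$ and $d>0$ off $z$,
\begin{equation}\label{eq:gtouch}
g(z)=D(z),\qquad g(x)<D(x)\quad(x\neq z).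
\end{equation}

Let $\mathcal T$ be the set of tangents of $g$, that is, of pairs $(\varphi,c)\in X^*\times\mathbb R$ with $\varphi+c\le g$ on $X$ and equality at some point. By Lemma~\ref{lem:support} there is a tangent at every point, so
\begin{equation}\label{eq:gmax}
g(x)=\max_{(\varphi,c)\in\mathcal T}(\varphi(x)+c).
\end{equation}
The constant in the term $Q$ must exceed $2$ and the values of the $\varphi$ on $A$, yet be small enough for $Q$ to stay below $D$ on $X$. We take
\[
\kappa=\max\big(\sup\nolimits_Af,\,2\big)+\tau .
\]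

\begin{lemma}\label{lem:tangent}
The set $\mathcal T$ is bounded, and for $(\varphi,c)\in\mathcal T$, $a\in A$, $x\in X$:
\begin{enumerate}
\item[(T1)] $\|\varphi\|\le1-\tau$ and $|\varphi(a)-f(a)|\le\tau/2$;
\item[(T2)] $\ell(0)-\tau/4\le c\le g(0)$;
\item[(T3)] $c\ge2$;
\item[(T4)] $c+\varphi(a)\ge\tau$;
\item[(T5)] $\varphi(a)\le\kappa-\tau/2$;
\item[(T6)] $D(x)+\varphi(x)\ge\kappa+\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\varphi+c$ touch $g$ at $w$.

(T1) From $\varphi(x-w)\le g(x)-g(w)$ we get $(\varphi-f)(x-w)\le\chi(d(x))-\chi(d(w))\le2\theta\|x-w\|$ for all $x$, so $\|\varphi-f\|\le2\theta\le\tau$. Hence $\|\varphi\|\le1-2\tau+\tau$, and $|\varphi(a)-f(a)|\le2\theta D(0)=\tau/2$.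

(T2) The upper bound is $\varphi+c\le g$ at $0$. The lower bound is the delicate one, because $w$ may be far from the origin, where a small change of slope could move the intercept $c=g(w)-\varphi(w)$ a lot. We bound $\varphi(w)$ by the growth of $g$ along the ray through $w$. For $s>1$, by \eqref{eq:gsandwich} and the Lipschitz property of $D$,
\[
(s-1)\varphi(w)\le g(sw)-g(w)\le(1-\theta)\big(\ell(0)+sf(w)\big)+\theta\big(D(0)+s\|w\|\big)-g(w).
\]
Dividing by $s$ and letting $s\to\infty$ gives $\varphi(w)\le(1-\theta)f(w)+\theta\|w\|$. On the other hand, \eqref{eq:gsandwich} and $D(w)\ge\|w\|+2$ give $g(w)\ge(1-\theta)(\ell(0)+f(w))+\theta(\|w\|+1)$. Subtracting, and using $\ell(0)\le D(0)$,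
\[
c\ge(1-\theta)\ell(0)+\theta\ge\ell(0)-\theta D(0)=\ell(0)-\tau/4 .
\]
Boundedness of $\mathcal T$ follows from (T1) and (T2).

(T3) Lemma~\ref{lem:margin} with $\psi=-f$, $\varepsilon=2\tau$, $x=z$ gives $\ell(0)=D(z)-f(z)\ge2+6\tau$. By (T2), $c\ge2+6\tau-\tau/4\ge2$.

(T4) The same lemma gives $\ell(a)=D(z)-f(z-a)\ge10\tau$. By (T1) and (T2), $c+\varphi(a)\ge\ell(0)+f(a)-\frac34\tau=\ell(a)-\frac34\tau\ge\tau$.

(T5) By (T1), $\varphi(a)\le f(a)+\tau/2\le\kappa-\tau/2$.

(T6) Lemma~\ref{lem:margin} with $\psi=\varphi$, $\varepsilon=\tau$ gives $D(x)+\varphi(x)\ge2+3\tau$ and, with (T1), $D(x)+\varphi(x)\ge\varphi(a)+5\tau\ge f(a)+\frac92\tau$ for every $a\in A$. Hence $D(x)+\varphi(x)\ge\max(\sup_Af,2)+3\tau=\kappa+2\tau$.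
\end{proof}

\subsection{The norm and the function on $Y$}\label{sub:defs}

Let $P(x,t)=x$. Each $(\varphi,c)\in\mathcal T$ defines a linear functional $\Phi(x,t)=\varphi(x)+ct$ on $Y$, with $\Phi(a_*)=-c$; suprema over $\Phi$ are taken over $\mathcal T$. Put
\[
M(x,t)=\sqrt{\|x\|^2+t^2},\qquad N(v)=\sup_\Phi|\Phi(v)|,\qquad\|v\|_Y=\max(M(v),N(v)).
\]
Here $M$ is a norm and $N$ is a finite seminorm, because $\mathcal T$ is bounded; so $\|\cdot\|_Y$ is a norm. By (T1), $N(x,0)\le\|x\|$, so $\|\cdot\|_Y$ extends the norm of $X$. Also $\|Pv\|\le M(v)\le\|v\|_Y$.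

The smooth maximum is $\mu(r,s)=s+\rho(r-s)$, where
\[
\rho(r)=r\quad(r\ge\tau),\qquad\rho(r)=\tau e^{(r-\tau)/\tau}\quad(r<\tau).
\]
The two pieces have value $\tau$ and derivative $1$ at $r=\tau$, and $\rho'$ is nondecreasing with $0<\rho'\le1$. So $\rho$ is $C^1$ and convex, $\rho>0$, and $\rho(r)\ge r$. Consequently $\mu$ is $C^1$ and convex with $\partial_r\mu=\rho'(r-s)\in(0,1]$ and $\partial_s\mu=1-\rho'(r-s)\ge0$. It is strictly increasing in $r$ and nondecreasing in $s$, the mean value theorem gives $|\mu(r,s)-\mu(r',s')|\le\max(|r-r'|,|s-s'|)$, and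
\begin{equation}\label{eq:mu}
\mu(r,s)\ge r,\qquad\mu(r,s)>s,\qquad\mu(r,s)=r\ \text{ if }r-s\ge\tau .
\end{equation}
For $v=(x,t)\in Y$ define
\begin{gather*}
\Psi_m(v)=m+|(D(x)-m,\,t)|\quad(m=2,3),\qquad\Psi=\tfrac12(\Psi_2+\Psi_3),\\
Q(v)=\sup_\Phi(\kappa-\Phi(v)),\qquad E(v)=\sup_\Phi\Phi(v-a_*)=\sup_\Phi(\Phi(v)+c),\\
G=\mu(\Psi,Q),\qquad D_Y=\max(G,E),\qquad R=\{v\in Y:E(v)\ge G(v)\}.
\end{gather*}
Since $D\ge5$, the numbers $D(x)-m$ are positive. We use twice that equality in the triangle inequality $|V+V'|\le|V|+|V'|$ in $\mathbb R^2$ forces $V$ and $V'$ to be linearly dependent. First, from $(D(x),t)=(m,0)+(D(x)-m,t)$,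
\begin{equation}\label{eq:psi}
D(x)\le|(D(x),t)|\le\Psi(x,t),\quad\text{and the second inequality is strict if }t\neq0.
\end{equation}

\subsection{Conditions (C1) and (Ext)}

\begin{lemma}\label{lem:C1}
The functions $\Psi_2,\Psi_3,\Psi,Q,E,G,D_Y$ are convex and $1$-Lipschitz for $\|\cdot\|_Y$. We have $D_Y\ge G\ge\Psi\ge D\circ P$, and $G=D_Y=D$, $E=g$ on $X$. Conditions \textup{(C1)} and \textup{(Ext)} hold for $\mathfrak c'$.
\end{lemma}

\begin{proof}
The function $(r,t)\mapsto|(r,t)|$ is convex and increasing in $r\ge0$, and $D-m$ is convex and positive, so $\Psi_m$ is convex. Moreover,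
\[
|\Psi_m(x,t)-\Psi_m(x',t')|\le|(D(x)-D(x'),\,t-t')|\le M(x-x',t-t').
\]
The functions $Q$ and $E$ are finite suprema of affine functions that are $1$-Lipschitz for $N$. The function $G$ is convex because $\mu$ is convex and nondecreasing in each variable, and $1$-Lipschitz by the Lipschitz bound for $\mu$. A maximum of two convex $1$-Lipschitz functions is again such. The chain of inequalities follows from \eqref{eq:mu} and \eqref{eq:psi}.

On $X$ we have $\Psi(x,0)=D(x)$, and (T6) says $Q(x,0)\le D(x)-\tau$, so $G(x,0)=D(x)$ by \eqref{eq:mu}. By \eqref{eq:gmax} and \eqref{eq:gtouch}, $E(x,0)=g(x)\le D(x)$. Hence $D_Y|_X=D$.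

For (C1), $D_Y\ge D\circ P\ge5$. From $(D(x)-2,t)=(1,0)+(D(x)-3,t)$ we get $\Psi_2\le\Psi_3$, so $\Psi\ge\Psi_2\ge2+M$ because $D(x)-2\ge\|x\|$. For every $\Phi$, (T3) gives $E(v)\ge\Phi(v)+2$, and $G(v)>Q(v)\ge2-\Phi(v)$ since $\kappa\ge2$. So $D_Y\ge N+2$, and altogether $D_Y\ge\|\cdot\|_Y+2$.

For (Ext), let $D$ descend from $z'\in X$ at rate at most $\sigma'\in[0,1]$ on $X$. Then for $v\in Y$,
\[
D_Y(v)\ge D(Pv)\ge D(z')-\sigma'\|P(v-z')\|\ge D_Y(z')-\sigma'\|v-z'\|_Y.\qedhere
\]
\end{proof}

\subsection{Conditions (C2) and (C5)}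

\begin{lemma}\label{lem:C2}
Let $v=(x,t)\in Y$. For $a\in A$, $\|v-a\|_Y\le D_Y(v)$, with equality if and only if $t=0$ and $\|x-a\|=D(x)$. Also $\|v-a_*\|_Y\le D_Y(v)$, with equality if and only if $v\in R$. We have $R\cap X=\{z\}$. Conditions \textup{(C2)} and \textup{(C5)} hold for $\mathfrak c'$, and $S'=S\cup R\ni z$.
\end{lemma}

\begin{proof}
We bound the three kinds of terms in the norm. For an old point $a$, the new functionals are never decisive: by (T4), (T5) and \eqref{eq:mu},
\begin{align*}
\Phi(v-a)&=(\Phi(v)+c)-(c+\varphi(a))\le E(v)-\tau,\\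
-\Phi(v-a)&=\varphi(a)-\Phi(v)\le Q(v)-\tau/2<G(v)-\tau/2,
\end{align*}
so $N(v-a)\le D_Y(v)-\tau/2$. By (C2) for $\mathfrak c$ and \eqref{eq:psi},
\[
M(v-a)=|(\|x-a\|,t)|\le|(D(x),t)|\le\Psi(v)\le D_Y(v),
\]
with strict inequality if $t\neq0$. If $t=0$, the two ends are $\|x-a\|$ and $D(x)$. This proves the first claim.

For the new point only $+\Phi$ can be decisive. Indeed $M(v-a_*)\le M(v)+1<D_Y(v)$ by Lemma~\ref{lem:C1}, and by (T3) and $\kappa\ge2$,
\[
-\Phi(v-a_*)=(\kappa-\Phi(v))-\kappa-c\le Q(v)-4<G(v)-4,
\]
while $\sup_\Phi\Phi(v-a_*)=E(v)\le D_Y(v)$. So $\|v-a_*\|_Y\le D_Y(v)$, with equality if and only if $E(v)=D_Y(v)$, that is, $v\in R$.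

A point $(x,0)$ lies in $R$ if and only if $g(x)\ge D(x)$, which by \eqref{eq:gtouch} means $x=z$. Now $S'=S\cup R$. A point settled by two old points would contradict (C2) for $\mathfrak c$, and a point settled by $a_*$ and by an old point would lie in $R\cap S\subset\{z\}\cap S=\emptyset$. So (C2) holds. Finally $\|a_*-a\|_Y\ge M(-a,-1)\ge1$, which with (C5) for $\mathfrak c$ gives (C5).
\end{proof}

\subsection{Condition (C3)}

Outside $R$ we have $D_Y=G$, and the averaging over $m$ leaves no affine segments off $X$. Inside $R$ we have $D_Y=E$, and the curvature of $g$ leaves only segments on rays from $a_*$.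

\begin{lemma}\label{lem:strict}
If $G$ is affine on a nondegenerate segment $[v,v']$, then $[v,v']\subset X$.
\end{lemma}

\begin{proof}
Let $v=(x,t)$, $v'=(x',t')$, with midpoint $\bar v=(\bar x,\bar t)$. Put $\bar\Psi=\frac12(\Psi(v)+\Psi(v'))$ and $\bar Q=\frac12(Q(v)+Q(v'))$. If $\Psi(\bar v)<\bar\Psi$, then
\[
G(\bar v)<\mu(\bar\Psi,Q(\bar v))\le\mu(\bar\Psi,\bar Q)\le\tfrac12(G(v)+G(v')),
\]
since $\mu$ is strictly increasing in $r$, nondecreasing in $s$, and convex; this contradicts the hypothesis. So $\Psi(\bar v)=\bar\Psi$, and the midpoint equality holds for each of the convex summands $\Psi_2$, $\Psi_3$. Thus for $m=2,3$ both inequalities in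
\begin{align*}
|(D(\bar x)-m,\bar t)|&\le\big|\tfrac12(D(x)-m,t)+\tfrac12(D(x')-m,t')\big|\\
&\le\tfrac12|(D(x)-m,t)|+\tfrac12|(D(x')-m,t')|
\end{align*}
are equalities. In the first, the two vectors have the same second coordinate and positive first coordinates, so $D(\bar x)=\frac12(D(x)+D(x'))$, and $D$ is affine on $[x,x']$ by Lemma~\ref{lem:flat}(ii). The second gives linear dependence, $(D(x)-m)t'=(D(x')-m)t$ for $m=2,3$. Subtracting the two equations yields $t=t'$, so $x\neq x'$. If $t\neq0$, then $D(x)=D(x')$, which contradicts the second clause of (C3) for $\mathfrak c$. So $t=t'=0$.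
\end{proof}

\begin{lemma}\label{lem:C3}
Condition \textup{(C3)} holds for $\mathfrak c'$.
\end{lemma}

\begin{proof}
Let $D_Y$ be affine on a nondegenerate segment $[v,v']$.

\emph{Case 1: some point of $[v,v']$ is not in $R$.} By continuity $G>E$ on a nondegenerate subsegment $J$. Then $G=D_Y$ is affine on $J$, and $J\subset X$ by Lemma~\ref{lem:strict}. The coordinate $t$ is affine along $[v,v']$ and vanishes on $J$, so $[v,v']\subset X$. Now (C3) for $\mathfrak c$ and $S\subset S'$ give the claim.

\emph{Case 2: $[v,v']\subset R$.} The endpoints lie in $S'$, and $E=D_Y$ is affine on $[v,v']$; we must find the slope. Write $v-a_*=(x,s)$ and $v'-a_*=(x',s')$. If $s\le0$, then $\Phi(v-a_*)=\varphi(x)+cs\le\|x\|$ for all $\Phi$ by (T1) and (T3), so $E(v)\le\|x\|<D(x)\le G(v)$, contradicting $v\in R$. So $s>0$, and for the same reason $s'>0$. For a point $a_*+(\xi,\eta)$ with $\eta>0$, formula \eqref{eq:gmax} gives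
\[
E(a_*+(\xi,\eta))=\sup_\Phi(\varphi(\xi)+c\eta)=\eta\,g(\xi/\eta).
\]
Let $y=x/s$, $y'=x'/s'$ and $\alpha=s/(s+s')\in(0,1)$, so that $(x+x')/(s+s')=\alpha y+(1-\alpha)y'$. The midpoint equality for $E$, divided by $(s+s')/2$, reads $g(\alpha y+(1-\alpha)y')=\alpha g(y)+(1-\alpha)g(y')$. By Lemma~\ref{lem:flat}(ii), $g$ is affine on $[y,y']$, and so is $\chi\circ d=g-\ell$.

Suppose $y\neq y'$, and let $\bar y$ be the midpoint. Both inequalities in
\[
\chi(d(\bar y))\le\chi\big(\tfrac12(d(y)+d(y'))\big)\le\tfrac12\big(\chi(d(y))+\chi(d(y'))\big)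
\]
are equalities. As $\chi$ is strictly increasing and strictly convex on $[0,\infty)$, we get $d(\bar y)=\frac12(d(y)+d(y'))$ and $d(y)=d(y')$. By Lemma~\ref{lem:flat}(ii), $d$ is affine on $[y,y']$, hence so is $D=\ell+d$, and
\[
|D(y)-D(y')|=|f(y-y')|\le(1-2\tau)\|y-y'\|<\|y-y'\|.
\]
This contradicts the second clause of (C3) for $\mathfrak c$. So $y=y'$, $v-a_*=s(y,1)$ and $v'-a_*=s'(y,1)$. Since $D_Y=\|\cdot-a_*\|_Y$ on $R$,
\[
|D_Y(v)-D_Y(v')|=|s-s'|\,\|(y,1)\|_Y=\|v-v'\|_Y.\qedhere
\]
\end{proof}

\subsection{Condition (C4)}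

At a new unsettled point the two functions $\Psi_2$ and $\Psi_3$ descend fastest in different directions, so their average descends at a rate below $1$, and the positive weight of $\Psi$ in $G$ preserves a part of this gain.

\begin{lemma}\label{lem:C4}
Condition \textup{(C4)} holds for $\mathfrak c'$.
\end{lemma}

\begin{proof}
Let $v=(x,t)\in U'$. If $t=0$, then $x\in U$, and (C4) for $\mathfrak c$ together with (Ext) gives the claim. Let $t\ne0$. Since $v\notin R$, we have $D_Y(v)=G(v)$. For $m=2,3$ let $u_m$ be the unit vector of $\mathbb R^2$ in the direction $(D(x)-m,t)$, and let $(\xi,\eta)=\frac12(u_2+u_3)$. The vectors $(D(x)-2,t)$ and $(D(x)-3,t)$ have determinant $t\neq0$, so $u_2\neq u_3$ and $\sigma_1:=|(\xi,\eta)|<1$; also $\xi>0$. Let $w=(x',t')\in Y$. We have $|V|\ge\langle u_m,V\rangle$ for $V\in\mathbb R^2$, with equality at $V=(D(x)-m,t)$, so $\Psi_m(w)-\Psi_m(v)\ge\langle u_m,(D(x')-D(x),t'-t)\rangle$. Averaging and using the Cauchy--Schwarz inequality,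
\begin{align*}
\Psi(w)-\Psi(v)&\ge\xi(D(x')-D(x))+\eta(t'-t)\ge-\xi\|x'-x\|-|\eta|\,|t'-t|\\
&\ge-\sigma_1M(w-v)\ge-\sigma_1\|w-v\|_Y .
\end{align*}
Let $\alpha=\rho'(\Psi(v)-Q(v))\in(0,1]$. The convex $C^1$ function $\mu$ lies above its tangent plane at $(\Psi(v),Q(v))$, and $Q$ is $1$-Lipschitz, so
\begin{align*}
D_Y(w)-D_Y(v)&\ge G(w)-G(v)\ge\alpha(\Psi(w)-\Psi(v))+(1-\alpha)(Q(w)-Q(v))\\
&\ge-\big(1-\alpha(1-\sigma_1)\big)\|w-v\|_Y,
\end{align*}
and $0\le1-\alpha(1-\sigma_1)<1$.
\end{proof}

Lemmas~\ref{lem:C1}, \ref{lem:C2}, \ref{lem:C3} and~\ref{lem:C4} show that $\mathfrak c'$ is a configuration that extends $\mathfrak c$ and settles $z$. This proves Proposition~\ref{prop:step}.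

\section{Iteration}\label{sec:iteration}

Each step settles one chosen point and creates new unsettled points. We first settle all points of a given space by a transfinite recursion, ignoring the new ones, and then repeat this countably many times.

\begin{lemma}\label{lem:plus}
Every configuration $\mathfrak c=(X,A,D)$ has an extension $\mathfrak c^+=(X^+,A^+,D^+)$ with $X\subset S^+$.
\end{lemma}

\begin{proof}
Well-order $U=\{z_\alpha:\alpha<\lambda\}$ with an ordinal $\lambda$. Let $\mathbb R^{(\lambda)}$ be the space of finitely supported real functions on $\lambda$, with unit vectors $e_\alpha$, let $W=X\oplus\mathbb R^{(\lambda)}$, and let $W_\alpha=X\oplus\operatorname{span}\{e_\beta:\beta<\alpha\}$. Consider the triples consisting of an ordinal $\alpha<\lambda$, a configuration whose vector space $X'$ is a linear subspace of $W_\alpha$, and an unsettled point of it. These triples form a set, because all structures live on subspaces of the fixed set $W$. By Proposition~\ref{prop:step}, transported via $(x,t)\mapsto x+te_\alpha$, each triple admits an extension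 on $X'\oplus\mathbb Re_\alpha\subset W_{\alpha+1}$ that settles the point. By the axiom of choice we fix one such extension for each triple.

Define configurations $\mathfrak c_\alpha$, $\alpha\le\lambda$, with $X\subset X_\alpha\subset W_\alpha$, by recursion. Put $\mathfrak c_0=\mathfrak c$. If $z_\alpha\in S_\alpha$, put $\mathfrak c_{\alpha+1}=\mathfrak c_\alpha$; otherwise let $\mathfrak c_{\alpha+1}$ be the extension chosen for $(\alpha,\mathfrak c_\alpha,z_\alpha)$. At limit ordinals take unions. By induction, $\mathfrak c_\alpha$ is a configuration that extends $\mathfrak c_\beta$ for all $\beta\le\alpha$: at successor steps by transitivity of extension, at limit steps by Lemma~\ref{lem:chain}. Put $\mathfrak c^+=\mathfrak c_\lambda$. Since settled points stay settled, $z_\alpha\in S_{\alpha+1}\subset S^+$ for all $\alpha<\lambda$, and $X\setminus U=S\subset S^+$.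
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $\mathfrak c_0$ be the configuration of Lemma~\ref{lem:initial}, put $\mathfrak c_{n+1}=\mathfrak c_n^+$ for $n=0,1,2,\dots$, and let $(X,A,D)$ be the union of this sequence, a configuration by Lemma~\ref{lem:chain}. Each $x\in X$ lies in some $X_n\subset S_{n+1}\subset S$, so $S=X$. The set $A$ is bounded, since $\|a\|\le D(0)$ for $a\in A$. By (C2), for each $x\in X$ there is exactly one $a\in A$ with $\|x-a\|=D(x)$, and all other points of $A$ are at distance less than $D(x)$. Hence $D(x,A)=D(x)$, $F(x,A)$ is a singleton, and $A$ is uniquely remotal.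

If $A$ were a singleton $\{a\}$, then $D(a)=0$, contradicting $D\ge5$. By (C5) distinct points of $A$ are at distance at least $1$; so a convergent sequence in $A$ is eventually constant, and $A$ is closed. By (C1), $D(x,A)\ge\|x\|+2$. Finally, let $p=4\in X_0$ and $b=-2\in A_0$. Then $D(p,A)=D_0(4)=6=\|p\|+2=\|p-b\|$, so $F(p,A)=\{b\}$.
\end{proof}

Together with Section~\ref{sec:reduction}, this completes the proof of Theorem~\ref{thm:main}. In $Z$ the segment predicted by Theorem~\ref{thm:sc}(i) is explicit: for $\|v\|=2$ it joins $(p,0)-(b,0)=(6,0)$ to $(p,0)-(0,v)=(4,-v)$, and its points $(6-2s,-sv)$, $0\le s\le1$, have norm $(6-2s)+2s=6$.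

\begin{thebibliography}{9}
\bibitem{SPR} D. Sain, K. Paul and A. Ray, \emph{Farthest point problem and M-compact sets}, arXiv:1605.04100 (2016).
\end{thebibliography}
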